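# A definable canonical henselian valuation that is neither $\forall\exists$- nor $\exists\forall$-definable

## 1. Valuations, composites, $n$-henselianity, and the canonical henselian valuation

All fields in these notes have characteristic $0$; residue fields may have positive characteristic unless we say otherwise. For a valuation $v$ on $K$ we write $\mathcal O_v$, $\mathfrak m_v$, $Kv$, $vK$ for the valuation ring, its maximal ideal, the residue field and the value group. We write $v\subseteq w$, and say that $v$ is finer than $w$, or $w$ coarser than $v$, if $\mathcal O_v\subseteq\mathcal O_w$.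

We use the following textbook facts about valuation rings.

* (V1) Every ring between $\mathcal O_v$ and $K$ is a valuation ring, and these rings are linearly ordered by inclusion. If $\mathcal O_v\subseteq\mathcal O_z$, then $\mathfrak m_z\subseteq\mathfrak m_v$, and the image of $\mathcal O_v$ in $Kz=\mathcal O_z/\mathfrak m_z$ is the ring of a valuation $\bar v$ on $Kz$, said to be *induced* by $v$. It is trivial only if $\mathcal O_v=\mathcal O_z$, and its maximal ideal is the image of $\mathfrak m_v$.
* (V2) Two non-trivial valuations $u,w$ on $L$ are *independent* if the only common overring of $\mathcal O_u$ and $\mathcal O_w$ in $L$ is $L$. Weak approximation: if $u,w$ are independent, then for $a,b\in L$, $\gamma\in uL$, $\delta\in wL$ there is $x\in L$ with $u(x-a)>\gamma$ and $w(x-b)>\delta$.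

**Definition (lexicographic product, Hahn field, composite).** $A\times B$ denotes the lexicographic product of ordered abelian groups, first factor most significant. $E((t^A))$ is the field of formal series $\sum_{\alpha\in A}c_\alpha t^\alpha$ with $c_\alpha\in E$ and well-ordered support; $v_t$ is the least exponent in the support. Its residue field is $E$ and its value group is $A$. We write $E(t^A)$ for the subfield generated by $E$ and all $t^\alpha$. If $w$ is a valuation on $K$ and $y$ one on $Kw$, the *composite* of $w$ with $y$ has valuation ring $\{x\in\mathcal O_w:\bar x\in\mathcal O_y\}$. On $E((t^A))$, the composite of $v_t$ with a valuation $y$ on $E$ with value group $B$ is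
$$ct^\alpha+(\text{higher terms})\ \longmapsto\ (\alpha,y(c))\in A\times B\qquad(c\neq 0).$$

*Example.* On $\mathbb Q((s))((r))$ the composite of $v_r$ with $v_s$ has value group $\mathbb Z\times\mathbb Z$. It gives $s^{-5}r$ the value $(1,-5)>0$ and $s^{-1}$ the value $(0,-1)<0$. So $s^{-1}$ lies in $\mathcal O_{v_r}$ but not in the ring of the composite.

**Definition ($n$-henselian).** A valuation ring $\mathcal O$ with maximal ideal $\mathfrak m$ is *$n$-henselian* if for every monic $f\in\mathcal O[X]$ of degree $\le n$ and every $b\in\mathcal O$ with $f(b)\in\mathfrak m$ and $f'(b)\notin\mathfrak m$ there is a root $x\in\mathcal O$ of $f$ with $x-b\in\mathfrak m$. *Henselian* means $n$-henselian for all $n$. A *field* is henselian if it admits a non-trivial henselian valuation.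

*Example.* Every valuation is $1$-henselian: the root of $X+a$ is $-a$. The $7$-adic valuation on $\mathbb Q$ is not $2$-henselian: $f=X^2-2$ has $f(3)=7$ and $f'(3)=6$, a unit, but $f$ has no root in $\mathbb Q$. For fixed $n$, being $n$-henselian is a first-order property of a valuation ring; being henselian is an infinite list of such properties. This gap drives the whole construction.

Two consequences are used constantly. If $w$ is $2$-henselian and its residue characteristic is not $2$, then every element of $1+\mathfrak m_w$ is a square: apply the definition to $X^2-e$ with $b=1$. If $u$ is henselian of any residue characteristic, then $1+4z$ is a square for all $z\in\mathfrak m_u$: solve $y^2+y=z$ with approximate root $0$ and derivative $1$ there, and note $(1+2y)^2=1+4z$.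

We also recall, from textbooks:

* (H1) Hahn fields are henselian.
* (H2) Coarsenings of henselian valuations are henselian. If $v$ is henselian and $\mathcal O_v\subseteq\mathcal O_z$, the valuation induced by $v$ on $Kz$ is henselian.
* (H3) The restriction of a henselian valuation to a relatively algebraically closed subfield is henselian (possibly trivial), since the required root is algebraic over the subfield, hence lies in it.
* (H4) A henselian valued field with algebraically closed residue field of characteristic $0$ and divisible value group is algebraically closed.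

**Lemma 1.** The composite of two $n$-henselian valuations is $n$-henselian.

*Proof.* Let $w$ on $K$ and $y$ on $Kw$ be $n$-henselian with composite $c$, and let $f\in\mathcal O_c[X]$ be monic of degree $\le n$, $b\in\mathcal O_c$, $f(b)\in\mathfrak m_c$, $f'(b)\notin\mathfrak m_c$. Reduce modulo $\mathfrak m_w$. Since $y$ is $n$-henselian, $\bar f$ has a root $\xi\in\mathcal O_y$ with $\xi-\bar b\in\mathfrak m_y$. Then $\bar f'(\xi)\equiv\bar f'(\bar b)$ modulo $\mathfrak m_y$, so $\bar f'(\xi)\ne0$. Let $b_1\in\mathcal O_c$ lift $\xi$. Now $f(b_1)\in\mathfrak m_w$ and $f'(b_1)\notin\mathfrak m_w$, so $f$ has a root $x$ with $x-b_1\in\mathfrak m_w\subseteq\mathfrak m_c$. Hence $x\in\mathcal O_c$ and $x-b=(x-b_1)+(b_1-b)\in\mathfrak m_c$. $\square$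

**Definition (canonical henselian valuation).** Let $H_1(K)$ be the set of henselian valuations on $K$ (the trivial one included) whose residue field is not separably closed, and $H_2(K)$ the set of those whose residue field is separably closed. It is known that $H_1(K)$ is linearly ordered by $\subseteq$ and that every valuation in $H_1(K)$ is strictly coarser than every valuation in $H_2(K)$. If $H_2(K)\ne\emptyset$, the *canonical henselian valuation* $v_K$ is the coarsest element of $H_2(K)$; otherwise it is the finest element of $H_1(K)$. Both exist.

*Example 1.* On $K=\mathbb C((x))$ the valuation $v_x$ lies in $H_2(K)$. Its only proper coarsening is trivial, with residue field $\mathbb C((x))$, which is not separably closed since $x$ is not a square. So $v_K=v_x$.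

*Example 2.* No subfield $F$ of $\mathbb R$ is henselian. Suppose $u$ is a non-trivial henselian valuation on $F$, and pick $0\ne z\in\mathfrak m_u$. For every $N\in\mathbb N$ we have $-Nz^2\in\mathfrak m_u$, so $1-4Nz^2$ is a square; but it is negative for large $N$. Consequently, if $F$ is $\mathbb Q$ or $\mathbb R$ and $K=F((x))$, then $v_x\in H_1(K)$. Any element of $H_1(K)$ strictly finer than $v_x$, and any element of $H_2(K)$, would induce a non-trivial henselian valuation on $F$. So $v_K=v_x$.

## 2. Quantifier shapes, existential closedness, and the Ax–Kochen–Ershov principle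

Definability is always in the language of rings $\{+,-,\cdot,0,1\}$.

**Definition (definable valuations).** A valuation $v$ on $K$ is *$\emptyset$-definable* if $\mathcal O_v$ is defined in $K$ by a first-order formula without parameters. It is *$\emptyset$-$\forall\exists$-definable* (resp. *$\emptyset$-$\exists\forall$-definable*) if the formula can be taken of the form $\forall\bar x\,\exists\bar y\,\varphi$ (resp. $\exists\bar x\,\forall\bar y\,\varphi$) with $\varphi$ quantifier-free and without parameters.

*Example.* For odd $p$, the ring $\mathbb Z_p$ in $\mathbb Q_p$ is defined by $\exists z\;1+py^2=z^2$. If $y\in\mathbb Z_p$, then $1+py^2\in1+p\mathbb Z_p$ is a square; if $y\notin\mathbb Z_p$, then $1+py^2$ has the odd value $1+2v_p(y)$. No parameter is needed, because $p$ is a term of the language.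

**Definition (existential closedness).** For fields $L\subseteq L'$ we write $L\preceq_\exists L'$ if every existential formula with parameters in $L$ that is true in $L'$ is true in $L$. Equivalently, universal formulas with parameters in $L$ that are true in $L$ stay true in $L'$. We use the following *sandwich principle*: if $L\subseteq L'\subseteq L''$ and $L\preceq L''$, then $L\preceq_\exists L'$, because an existential formula true in $L'$ is true in $L''$, hence in $L$.

*Example.* $\mathbb R\preceq_\exists\mathbb R((t))$. Indeed $\mathbb R\subseteq\mathbb R((t))\subseteq\mathbb R((t^{\mathbb Q}))$, the last field is real closed, and inclusions of real closed fields are elementary. But $\mathbb R\not\preceq\mathbb R((t))$, since in $\mathbb R((t))$ neither $t$ nor $-t$ is a square.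

**Ax–Kochen–Ershov (AKE).** Let $(L,v)$ and $(L',v')$ be henselian with residue characteristic $0$. If $Lv\equiv L'v'$ and $vL\equiv v'L'$, then $(L,v)\equiv(L',v')$. If $(L,v)\subseteq(L',v')$, $Lv\preceq L'v'$ and $vL\preceq v'L'$, then $(L,v)\preceq(L',v')$.

The facts about ordered abelian groups that we feed into AKE are these.

* (G1) All non-trivial divisible ordered abelian groups are elementarily equivalent, and inclusions between them are elementary.
* (G2) A *$\mathbb Z$-group* is an ordered abelian group $G$ with a least positive element $1$ such that $G/\mathbb Z1$ is divisible; example: $\mathbb Q\times\mathbb Z$ with least positive element $(0,1)$. Every $\mathbb Z$-group is $\equiv\mathbb Z$. Moreover $\mathbb Z=\mathbb Z1\preceq G$: the subgroup $\mathbb Z1$ is convex, so $G/\mathbb Z1$ is torsion-free and $\mathbb Z1\cap mG=m\mathbb Z1$ for $m\ge1$. Thus $\mathbb Z1$ is a substructure for the language with $1$ and all congruences modulo $m$, in which Presburger quantifier elimination holds.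
* (G3) If $B\equiv B'$, then $A\times B\equiv A\times B'$. By Keisler–Shelah, $B$ and $B'$ have isomorphic ultrapowers with respect to one ultrafilter, and ultrapowers commute with lexicographic products of two groups.

**Definition (the group $\Gamma$).** $\Gamma$ is the additive group $\mathbb Z[X]$, ordered by the sign of the leading coefficient. Its least positive element is the constant $1$, and
$$\Gamma\times\mathbb Z\;\cong\;\Gamma,\qquad (f,m)\mapsto Xf+m ,\tag{1}$$
since $Xf+m>0$ exactly if $f>0$, or $f=0$ and $m>0$.

So $\Gamma$ can absorb an extra copy of $\mathbb Z$ at the bottom. The group $\mathbb Z$ cannot: $\mathbb Z/2\mathbb Z$ has order $2$ while $(\mathbb Z\times\mathbb Z)/2(\mathbb Z\times\mathbb Z)$ has order $4$, so $\mathbb Z\times\mathbb Z\not\equiv\mathbb Z$.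

## 3. Is one alternation of quantifiers always enough?

The following problem comes from Arno Fehm and Franziska Jahnke, "On the quantifier complexity of definable canonical henselian valuations", arXiv:1411.6844 (2014). Suppose $v_K$ is $\emptyset$-definable and $F=Kv_K$ has characteristic $0$. Two results are known.

1. If $F$ is not elementarily equivalent to a henselian field, then $v_K$ is $\emptyset$-$\exists\forall$-definable.
2. If $F$ is elementarily equivalent to a henselian field and the absolute Galois group $G_F$ is *small* (for every $n$, $F$ has only finitely many Galois extensions of degree $n$), then $v_K$ is $\emptyset$-$\forall\exists$-definable.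

Also, if $Kv_K$ is not separably closed, it is never henselian itself. What remains is the case where $F$ is elementarily equivalent to a henselian field and nothing is assumed about $G_F$. *Is $v_K$ then always $\emptyset$-$\forall\exists$-definable or $\emptyset$-$\exists\forall$-definable?* The answer is no.

**Theorem A.** There is a field $K$ such that $F=Kv_K$ has characteristic $0$, is not separably closed, and satisfies $F\equiv F((t^{\mathbb Q}))$ (so $F$ is elementarily equivalent to a henselian field), and:

1. $v_K$ is $\emptyset$-definable, in fact by a parameter-free $\forall\exists\forall$-formula;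
2. $\mathcal O_{v_K}$ is not defined by any Boolean combination of parameter-free $\exists\forall$-formulas; in particular $v_K$ is neither $\emptyset$-$\forall\exists$-definable nor $\emptyset$-$\exists\forall$-definable;
3. with one parameter, both $\mathcal O_{v_K}$ and its complement are $\exists$-definable.

## 4. Residue field $\mathbb R$ by hand, and the sets $B_c$

Take $K=\mathbb R((x))$. By Example 2, $v_K=v_x$. The residue field $\mathbb R$ is not henselian, but $\mathbb R\equiv\mathbb R((t^{\mathbb Q}))$, and its absolute Galois group has order $2$. So we are in case 2 of the known results, and there should be a $\forall\exists$-definition. We can find one. For a field $L$ and $c\in L$ put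
$$B_c(L)=\{y\in L:\ 1+cy^2\text{ is a square in }L\},$$
written $B_c$ when $L$ is clear.

In $\mathbb R((x))$ every element of even value is plus or minus a square. If $v(c)=m$ is odd, then $1+cy^2$ lies in $1+\mathfrak m_v$, hence is a square, when $2v(y)>-m$; it has odd value, hence is not a square, when $2v(y)<-m$. So $B_c=x^{-(m-1)/2}\mathcal O_v$. For $m\ge1$ this contains $\mathcal O_v$, with equality for $m=1$. Now put $c=w^2-1$. If neither $c$ nor $-c$ is a square, then $m=v(c)$ is odd; and $m\ge1$, since for $m<0$ the square $w^2=1+c$ would have odd value. The choice $w=\sqrt{1+x}$ gives $c=x$. Hence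
$$y\in\mathcal O_v\iff\forall w\,\exists z\;\bigl(w^2-1=z^2\ \vee\ 1-w^2=z^2\ \vee\ 1+(w^2-1)y^2=z^2\bigr).$$

The pattern is this: an existential definition $B_c$ with a parameter $c$, which is then quantified away over all $c$ that pass a test. Over $\mathbb R$ the test was cheap. In general it costs more, and the sets $B_c$ are our tool for measuring how much. The basic computation is the following.

**Lemma 2.** Let $y$ be a $2$-henselian valuation on $L$ of residue characteristic $\ne2$, and let $y(\pi)$ be the least positive element of $yL$. Then $B_\pi(L)=\mathcal O_y$.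

*Proof.* If $y(x)\ge0$, then $1+\pi x^2\in1+\mathfrak m_y$ is a square. If $y(x)<0$, then $y(x)\le-y(\pi)$, so $y(\pi x^2)=y(\pi)+2y(x)\le-y(\pi)<0$ and $y(1+\pi x^2)=y(\pi)+2y(x)$. If this were in $2\,yL$, then $y(\pi)=2\delta$ with $0<\delta<y(\pi)$, which is impossible. So $1+\pi x^2$ is not a square. $\square$

## 5. Alternating chains, and why $F\equiv F((s))$ is too much

To refute definability by formulas of low complexity we use chains of existentially closed extensions.

**Lemma 3.** Let $(K,v)$ be a valued field. Suppose there are fields $K_0\subseteq K_1\subseteq K_2\subseteq\cdots$ with valuations $v_m$ on $K_m$ and an element $a\in K_0$ such that, for all $m$: $(K_m,v_m)\equiv(K,v)$; $K_m\preceq_\exists K_{m+1}$; and $a\in\mathcal O_{v_m}$ if and only if $m$ is even. Then $\mathcal O_v$ is not defined in $K$ by any Boolean combination of parameter-free $\exists\forall$-formulas. In particular $v$ is neither $\emptyset$-$\exists\forall$- nor $\emptyset$-$\forall\exists$-definable.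

*Proof.* Let $\varphi$ be a Boolean combination of parameter-free $\exists\forall$-formulas $\psi_1,\dots,\psi_k$ that defines $\mathcal O_v$ in $K$. That $\varphi$ defines the valuation ring is a sentence in the language of valued fields, so $\varphi$ defines $\mathcal O_{v_m}$ in $K_m$ for every $m$. Let $S_m=\{j:K_m\models\psi_j(a)\}$.

We check $S_m\subseteq S_{m+1}$. Let $\psi_j(a)$ be $\exists\bar y\,\forall\bar z\,\chi(a,\bar y,\bar z)$ with $\chi$ quantifier-free, true in $K_m$, and choose a witness $\bar y$ in $K_m$. The universal formula $\forall\bar z\,\chi(a,\bar y,\bar z)$ is true in $K_m$, and since $K_m\preceq_\exists K_{m+1}$ it stays true in $K_{m+1}$. So $\psi_j(a)$ holds in $K_{m+1}$.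

Whether $a\in\mathcal O_{v_m}$ depends only on $S_m$, and it changes at each step. So $S_m\ne S_{m+1}$ for all $m$, and $S_0\subsetneq S_1\subsetneq\cdots\subsetneq S_{k+1}\subseteq\{1,\dots,k\}$, which is impossible. Finally, a $\forall\exists$-formula is the negation of an $\exists\forall$-formula. $\square$

We look for $K=F((x^\Gamma))$ with $v=v_x$. How can a valuation $v_1$ on an extension field be finer than one expects and still satisfy $(K_1,v_1)\equiv(K,v)$? By (1), $\Gamma$ absorbs a copy of $\mathbb Z$. So we may place a discrete henselian layer on the residue field and add it to the valuation.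

The first thing to try is a field $F$ for which such a layer makes no difference at all, that is, $F\equiv F((s))$. This goes too far. Put $L=F((s))((x^\Gamma))$. The valuation $v_x$ on $L$ has residue field $F((s))\equiv F$ and value group $\Gamma$. The composite of $v_x$ with $v_s$ has residue field $F$ and value group $\Gamma\times\mathbb Z\cong\Gamma$. By AKE, $L$ with either valuation is elementarily equivalent to $(K,v_x)$. A parameter-free formula defining $\mathcal O_{v_x}$ in $K$ would therefore define two different rings in $L$ (they differ at $s^{-1}$). So $v_x$ is not $\emptyset$-definable by any formula, and this $K$ is useless.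

So the discrete layer has to be visible to first-order formulas but invisible to existential ones, in both directions. We aim for a field $F$ such that:

* (a) $F$ is not separably closed, not henselian, and $F\equiv F((t^{\mathbb Q}))$. A *divisible* layer does not do the damage just described, because $\Gamma\times\mathbb Q$ has no least positive element and is therefore not $\equiv\Gamma$.
* (b) No field $E\equiv F$ carries a henselian valuation of residue characteristic $\ne2$ whose value group has a least positive element. This will give definability, and we shall derive it from (a).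
* (c) $F$ lies in a field $M$ that does carry a discrete henselian valuation with residue field $F$, and $M$ lies in another copy of $F$, such that both inclusions are existentially closed after a harmless modification. This will give the chain.

For (a) we build a tower whose layers are more and more henselian but never henselian. For (c) we make the construction functorial and take a fixed point.

## 6. The functors $H$ and $C_n$

Call a positive integer *$n$-smooth* if all its prime divisors are $\le n$. For instance, $12$ is $3$-smooth but not $2$-smooth, and $1$ is the only $1$-smooth integer.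

**Definition ($H$ and $C_n$).** $H(E)$ is the relative algebraic closure of $E(s)$ in $E((s))$. For $n\ge1$ let $k=E(t^{\mathbb Q})$, and let $C_n(E)$ be the set of all $x\in E((t^{\mathbb Q}))$ algebraic over $k$ such that the Galois closure of $k(x)/k$ has $n$-smooth degree. (Galois closures are taken in a fixed algebraic closure of $E((t^{\mathbb Q}))$.)

By (H3), $H(E)$ with the restriction of $v_s$ is henselian; it has residue field $E$, value group $\mathbb Z$ and uniformizer $s$. For instance, $\sqrt{1+s}\in H(\mathbb Q)$.

The set $C_n(E)$ is a field. If $x,y\in C_n(E)$ have Galois closures $N_x,N_y$, then $\mathrm{Gal}(N_xN_y/k)$ embeds into $\mathrm{Gal}(N_x/k)\times\mathrm{Gal}(N_y/k)$, so $[N_xN_y:k]$ is $n$-smooth; for $z\in k(x,y)$ the Galois closure of $k(z)/k$ lies in $N_xN_y$, so its degree divides an $n$-smooth number. Note $C_1(E)=E(t^{\mathbb Q})$.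

*Example.* $\sqrt{1+t}\in C_2(E)$. The series $\sqrt[3]{1+t}$ has a Galois closure of degree $3$ or $6$ over $k$, depending on whether $k$ contains a primitive cube root of unity (that $1+t$ is not a cube in $k$ is shown in the next proof). So it lies in $C_3(E)$ but not in $C_2(E)$.

**Lemma 4.** Let $v$ be the restriction of $v_t$ to $C_n(E)$.
(a) $v$ has residue field $E$ and value group $\mathbb Q$. (b) $v$ is $n$-henselian. (c) $v$ is not henselian. (d) $E$ is relatively algebraically closed in $C_n(E)$.
Moreover, (e): for every prime $\ell$, $1+t$ is not an $\ell$-th power in $E(t^{\mathbb Q})$.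

*Proof.* (a) This holds because $E(t^{\mathbb Q})\subseteq C_n(E)\subseteq E((t^{\mathbb Q}))$.

(b) The point is that solving an equation of degree $\le n$ only introduces primes $\le n$. Let $f\in\mathcal O_v[X]$ be monic of degree $\le n$ and $b\in\mathcal O_v$ with $f(b)\in\mathfrak m_v$, $f'(b)\notin\mathfrak m_v$. Since $E((t^{\mathbb Q}))$ is henselian, $f$ has a root $x\in E((t^{\mathbb Q}))$ with $v_t(x-b)>0$. The coefficients of $f$ lie in a finite Galois extension $N'/k$ of $n$-smooth degree, with group $G'$. Let $N$ be the splitting field over $N'$ of $\prod_{\sigma\in G'}f^\sigma\in k[X]$. Then $N/k$ is Galois, and $\mathrm{Gal}(N/N')$ embeds into the product over $\sigma$ of the Galois groups of $f^\sigma$ over $N'$, hence into a product of symmetric groups $S_d$ with $d\le n$. So $[N:k]=[N:N'][N':k]$ is $n$-smooth. As $x\in N$, we get $x\in C_n(E)$.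

(e) We have $k=\bigcup_mE(t^{1/m})$. Suppose $1+t$ is an $\ell$-th power in $E(\sigma)$ with $\sigma=t^{1/m}$. The polynomial $1+\sigma^m\in E[\sigma]$ is nonconstant, and it is squarefree because it is coprime to its derivative $m\sigma^{m-1}$. By unique factorization, in an $\ell$-th power in $E(\sigma)$ every irreducible polynomial occurs with exponent divisible by $\ell\ge2$, a contradiction.

(c) Let $\ell>n$ be prime. If $v$ were henselian, $C_n(E)$ would contain a root $y$ of $X^\ell-(1+t)$ (approximate root $1$, derivative $\ell\neq0$). By (e) and since $\ell$ is prime, $X^\ell-(1+t)$ is irreducible over $k$. So $\ell=[k(y):k]$ divides the degree of the Galois closure of $k(y)/k$, which is $n$-smooth, a contradiction.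

(d) If $x\in E((t^{\mathbb Q}))$ is algebraic over $E$, then $v_t$ is trivial on $E(x)$. So the residue map is an injective $E$-linear map $E(x)\to E$, whence $E(x)=E$. $\square$

**Functoriality.** An embedding $E\to E'$ acts coefficientwise on series. It maps $H(E)$ into $H(E')$. It also maps $C_n(E)$ into $C_n(E')$: regard $E$ as a subfield of $E'$, let $k'=E'(t^{\mathbb Q})$, and let $N$ be the Galois closure of $k(x)/k$; then $Nk'/k'$ is Galois, contains $x$, and its group embeds into $\mathrm{Gal}(N/k)$ by restriction. So $H$ and $C_n$ are functors on fields of characteristic $0$ with embeddings. The inclusions $E\subseteq H(E)$ and $E\subseteq C_n(E)$ as constants are natural, since a coefficientwise map acts on constants as the given embedding.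

The next lemma is the reason for using algebraic series. The functor $E\mapsto E((s))$ does not commute with unions of chains: if $E=\bigcup_jE_j$ with $E_0\subsetneq E_1\subsetneq\cdots$ and $a_j\in E_{j+1}\setminus E_j$, then $\sum_ja_js^j$ lies in no $E_j((s))$.

**Lemma 5.** If $E=\bigcup_{j\in\mathbb N}E_j$ is an increasing union of fields, then $H(E)=\bigcup_jH(E_j)$ and $C_n(E)=\bigcup_jC_n(E_j)$.

*Proof.* The inclusions "$\supseteq$" are functoriality.

**Step 1: the coefficients of an element of $C_n(E)$ lie in one $E_{j'}$.** Let $x\in C_n(E)$, $k=E(t^{\mathbb Q})$, $k_j=E_j(t^{\mathbb Q})$, so $k=\bigcup_jk_j$. The minimal polynomial of $x$ over $k$ involves finitely many coefficients and exponents. So for some $j$ and $r$, $x$ is algebraic over $E_j(\tau)$ with $\tau=t^{1/r}$. Inside $E^{\mathrm{alg}}((t^{\mathbb Q}))$ consider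
$$\Omega=\bigcup_{L,m}L((\tau^{1/m})),\qquad L\subseteq E^{\mathrm{alg}}\text{ finite over }E_j,\ m\ge1 .$$
This is a directed union of henselian fields, so it is henselian; its residue field is the algebraic closure of $E_j$ and its value group is $\mathbb Q$. By (H4) it is algebraically closed (this is Newton–Puiseux). As it contains $E_j(\tau)$, it contains all roots in $E^{\mathrm{alg}}((t^{\mathbb Q}))$ of polynomials over $E_j(\tau)$, in particular $x$. So $x\in L((\tau^{1/m}))$ for some $L,m$. As also $x\in E((t^{\mathbb Q}))$, its coefficients lie in $L\cap E$. This is a finite extension of $E_j$ inside $E=\bigcup_iE_i$, so it lies in some $E_{j'}$ with $j'\ge j$. Thus $x\in E_{j'}((t^{\mathbb Q}))$.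

**Step 2: the Galois closure descends as well.** Let $N=k(\theta)$ be the Galois closure of $k(x)/k$. Let $h$ be the minimal polynomial of $\theta$ over $k$, with roots $g_i(\theta)$, $g_i\in k[X]$, and let $x=g(\theta)$ with $g\in k[X]$. For some $j''\ge j'$ all of $h,g_i,g$ have coefficients in $k_{j''}$. Then $h$ is irreducible over $k_{j''}$ and splits in $k_{j''}(\theta)$, so $k_{j''}(\theta)/k_{j''}$ is Galois of $n$-smooth degree $[N:k]$, and it contains $x$. Since $x\in E_{j''}((t^{\mathbb Q}))$, we get $x\in C_n(E_{j''})$.

**Step 3: the functor $H$.** Let $x\in H(E)$; it is algebraic over $E_j(s)$ for some $j$. Step 1 with $s$ in place of $\tau$ and $r=1$ gives $x\in E_{j'}((s^{\mathbb Q}))\cap E((s))=E_{j'}((s))$ for some $j'\ge j$, and so $x\in H(E_{j'})$. $\square$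

## 7. The tower $T(E)$: almost henselian, but not henselian

**Definition ($T$ and $\Phi$).** $T_0(E)=E$; $T_n(E)=C_n(T_{n-1}(E))$ with a new variable $t_n$; $T(E)=\bigcup_nT_n(E)$; $\Phi(E)=T(H(E))$.

For example, $T_1(E)=E(t_1^{\mathbb Q})$, and $T_2(E)$ consists of certain series in $t_2$ with coefficients in $E(t_1^{\mathbb Q})$, among them $\sqrt{1+t_2}$ but not $\sqrt[3]{1+t_2}$. All these are functors with natural inclusions of $E$. By Lemma 5 and induction, $T_n$ commutes with unions of increasing chains, hence so do $T$ and $\Phi$.

**Proposition 6.** For every field $E$ of characteristic $0$, the field $T=T(E)$ is not separably closed, is not henselian, and satisfies $T\equiv T((t^{\mathbb Q}))$.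

*Proof.* Write $T_n=T_n(E)$ and let $v_n$ ($n\ge1$) be the $t_n$-adic valuation on $T_n$, with residue field $T_{n-1}$. By Lemma 4(d), each $T_n$ is relatively algebraically closed in $T_{n+1}$, hence in $T$.

**Step 1: valuations $w_n$ on $T$ that get more and more henselian.** For $m\ge n$ let $w_{n,m}$ be the composite of $v_m,v_{m-1},\dots,v_{n+1}$ on $T_m$ (trivial for $m=n$). Its residue field is $T_n$. Since $T_{m-1}\subseteq\mathcal O_{v_m}$ and the residue map of $v_m$ is the identity on $T_{m-1}$, we have $\mathcal O_{w_{n,m}}\cap T_{m-1}=\mathcal O_{w_{n,m-1}}$ for $m>n$. So $\mathcal O_{w_n}:=\bigcup_{m\ge n}\mathcal O_{w_{n,m}}$ is a valuation ring of $T$, whose valuation $w_n$ extends every $w_{n,m}$. It has the following properties.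

* Its residue field is $T_n$, because the residue maps $\mathcal O_{w_{n,m}}\to T_n$ are compatible. Its value group is non-trivial and divisible, because extensions and unions of divisible torsion-free groups are divisible.
* $w_n$ is $(n+1)$-henselian. By Lemma 4(b) each $v_i$ with $i>n$ is $i$-henselian, hence $(n+1)$-henselian; by Lemma 1 so is each $w_{n,m}$. Given $f$ and $b$ over $\mathcal O_{w_n}$, they live over some $\mathcal O_{w_{n,m}}$, and the root is found there.
* $w_n|_{T_{n+1}}=w_{n,n+1}=v_{n+1}$.
* $\mathcal O_{w_n}\subseteq\mathcal O_{w_{n+1}}$, because $w_{n,m}$ refines $w_{n+1,m}$ for $m\ge n+1$. And $\bigcup_n\mathcal O_{w_n}=T$, because $T_n\subseteq\mathcal O_{w_n}$.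

**Step 2: $T$ is not separably closed.** By Lemma 4(e) with $\ell=2$, $c:=1+t_1$ is not a square in $T_1=E(t_1^{\mathbb Q})$. As $T_1$ is relatively algebraically closed in $T$, $c$ is not a square in $T$.

**Step 3: $T$ is not henselian.** We show that a henselian valuation would force some $w_n$ to be henselian, which Lemma 4(c) forbids. Let $u$ be a non-trivial henselian valuation on $T$.

Suppose first that $u$ and $w_1$ are independent. By weak approximation there is $x\in T$ with $u(x-c)>u(4c)$ and $w_1(x-1)>0$. Then $x/c=1+4z$ with $z\in\mathfrak m_u$, so $x/c$ is a square (here $u$ may have residue characteristic $2$, which is why we use $1+4z$). Also $x/c\neq0$, since $z\ne-\frac14$: otherwise $u(4)<0$, which is impossible as $4\in\mathcal O_u$. So $x$ is not a square. But $w_1$ is $2$-henselian with residue field $T_1$ of characteristic $0$, and $x\in1+\mathfrak m_{w_1}$, so $x$ is a square. Contradiction.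

So $\mathcal O_u$ and $\mathcal O_{w_1}$ have a common overring $\mathcal O_{u'}\ne T$, and $u'$ is henselian as a coarsening of $u$. The overrings of $\mathcal O_{w_1}$ are linearly ordered, and among them are $\mathcal O_{u'}$ and all $\mathcal O_{w_n}$ with $n\ge1$. If no $\mathcal O_{w_n}$ contained $\mathcal O_{u'}$, all would be contained in it, and their union $T$ too. So $\mathcal O_{u'}\subseteq\mathcal O_{w_n}$ for some $n\ge1$, and $w_n$ is henselian. By (H3), so is its restriction $v_{n+1}$ to $T_{n+1}=C_{n+1}(T_n)$, contradicting Lemma 4(c).

**Step 4: $T\equiv T((t^{\mathbb Q}))$.** Put all the $w_n$ together: let $(T^*,w^*)=\prod_n(T,w_n)/\mathcal U$ for a non-principal ultrafilter $\mathcal U$ on $\mathbb N$. Then $T^*\equiv T$ by Łoś. For each $d$ all but finitely many $w_n$ are $d$-henselian, so $w^*$ is henselian. Its value group is non-trivial and divisible, and its residue field is $R^*=\prod_nT_n/\mathcal U$. By AKE and (G1),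
$$T\equiv T^*\equiv R^*((t^{\mathbb Q})).$$
By AKE again, $T((t^{\mathbb Q}))\equiv R^*((t^{\mathbb Q}))((t'^{\,\mathbb Q}))$. The field on the right carries a composite henselian valuation with residue field $R^*$ and divisible value group $\mathbb Q\times\mathbb Q$. So by AKE it is $\equiv R^*((t^{\mathbb Q}))\equiv T$. $\square$

## 8. A fixed point $F\cong T(H(F))$

Let $E_0=\mathbb Q$ and $E_{k+1}=\Phi(E_k)$. Let $j_0:E_0\to\Phi(E_0)=E_1$ be the natural inclusion, $j_{k+1}=\Phi(j_k):E_{k+1}\to E_{k+2}$, and
$$F=\varinjlim(E_k,j_k).$$

**Proposition 7.** $F\cong\Phi(F)=T(H(F))$. Hence $F$ has characteristic $0$, is not separably closed, is not henselian, and satisfies $F\equiv F((t^{\mathbb Q}))$.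

*Proof.* Identify each $E_k$ with its image in $F$, so that $F$ is the increasing union of the $E_k$, with inclusions $j_k$. As $\Phi$ commutes with unions of chains,
$$\Phi(F)\cong\varinjlim(\Phi(E_k),\Phi(j_k))=\varinjlim(E_{k+1},j_{k+1})\cong F .$$
The remaining assertions are Proposition 6 for the field $H(F)$ in place of $E$. $\square$

This settles (a) of Section 5.

## 9. No field elementarily equivalent to $F$ has a discrete henselian layer

We now derive (b). The proof uses only that $F$ is not henselian and $F\equiv F((t^{\mathbb Q}))$. If some $E\equiv F$ had such a layer, then $E((t^{\mathbb Q}))\equiv F$ would have it too, lying below a divisible layer $v_t$. There the sets $B_c$ let us define, *without parameters*, a valuation ring trapped between the two layers. It is henselian, and this transfers to $F$.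

**Lemma 8.** No field $E\equiv F$ carries a henselian valuation $w_0$ of residue characteristic $\ne2$ whose value group has a least positive element.

*Proof.* Suppose it does, with $w_0(\pi)$ least positive. Put $L=E((t^{\mathbb Q}))$, $u=v_t$, and let $w$ be the composite of $u$ with $w_0$. By AKE, $L\equiv F((t^{\mathbb Q}))\equiv F$. The valuation $w$ is henselian by Lemma 1, has residue characteristic $\ne2$ and value group $\mathbb Q\times w_0E$, and $w(\pi)=(0,w_0(\pi))$ is its least positive element. By Lemma 2, $B_\pi=\mathcal O_w$ in $L$. Let
$$S=\{c\in L:\ B_c\text{ is a valuation ring of }L\text{ and }B_c\ne L\}\ni\pi .$$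

**Step 1: $B_c\subseteq\mathcal O_u$ for all $c\in S$.** This bounds everything from above. We have $c\ne0$, since $B_0=L$. As $uL=\mathbb Q$ is divisible, choose $a$ with $2u(a)=u(c)$, and put $c'=c/a^2$. Then $u(c')=0$ and $B_c=a^{-1}B_{c'}$, because $1+cx^2=1+c'(ax)^2$. Recall that $u$ is henselian of residue characteristic $0$. If $u(y)>0$, then $1+c'y^2\in1+\mathfrak m_u$ is a square. If $u(y)<0$, then $1+c'y^2=c'y^2\bigl(1+(c'y^2)^{-1}\bigr)$ is a square if and only if $c'$ is.

Suppose $c'$ is a square. Then $B_{c'}$ contains all $y$ with $u(y)\ne0$, so $B_c\supseteq\{x:u(x)\ne-u(a)\}$. For $z$ with $u(z)=-u(a)$ pick $y$ with $u(y)<-u(a)$. Then $u(z-y)=u(y)$, and $z=(z-y)+y$ is a sum of two elements of the ring $B_c$. So $B_c=L$, contradicting $c\in S$.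

So $c'$ is not a square, and $\mathfrak m_u\subseteq B_{c'}\subseteq\mathcal O_u$, that is, $a^{-1}\mathfrak m_u\subseteq B_c\subseteq a^{-1}\mathcal O_u$. Since $1\in B_c$, $u(a)\ge0$. If $u(a)>0$, an element $y$ with $u(y)=-\frac12u(a)$ lies in $a^{-1}\mathfrak m_u\subseteq B_c$, but $u(y^3)=-\frac32u(a)<-u(a)$, so $y^3\notin B_c$, contradicting that $B_c$ is a ring. So $u(a)=0$ and $B_c\subseteq\mathcal O_u$.

**Step 2: the ring generated by all $B_c$, $c\in S$, is definable without parameters.** For valuation rings $A,B$ of $L$, the set $AB=\{ab:a\in A,\,b\in B\}$ is the ring generated by $A\cup B$. Indeed, given $\sum a_ib_i$ with all $b_i\ne0$, let $b_1$ have least value among the $b_i$ for the valuation of $A$. Then $\sum a_ib_i=\bigl(\sum a_i\,b_i/b_1\bigr)b_1\in AB$. So $AB$ is closed under sums, and it is clearly closed under negatives and products.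

For $c\in S$ put $R_c=\bigcup_{d\in S}B_cB_d$. This is a union of overrings of the valuation ring $B_c$, which are linearly ordered, so $R_c$ is a ring. It contains every $B_d$ with $d\in S$, and every ring containing all these $B_d$ contains $R_c$. So $R_c=:R$ does not depend on $c$, and
$$R=\{x:\ \exists c,d\in S\ \exists y\in B_c\ \exists z\in B_d\quad x=yz\}$$
is defined by a parameter-free formula $\rho(x)$, since "$c\in S$" is first-order.

**Step 3: transfer to $F$.** In $L$ we have $\mathcal O_w=B_\pi\subseteq R\subseteq\mathcal O_u\ne L$. So $R$ is a non-trivial valuation ring, and it is henselian as a coarsening of $\mathcal O_w$. For each $n$, "$\rho$ defines an $n$-henselian valuation ring different from the whole field" is a sentence, and it holds in $L$. As $L\equiv F$, all these sentences hold in $F$, so $F$ is henselian. This contradicts Proposition 7. $\square$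

## 10. The field $K=F((x^\Gamma))$ and a $\forall\exists\forall$-definition of $v_K$

Let $K=F((x^\Gamma))$ and $v=v_x$. First, $v=v_K$. The valuation $v$ is henselian with residue field $F$, not separably closed, so $v\in H_1(K)$. A valuation in $H_1(K)$ strictly finer than $v$, or any valuation in $H_2(K)$ (which is strictly finer than $v$), would induce a non-trivial henselian valuation on $F$, which does not exist. So $H_2(K)=\emptyset$ and $v$ is the finest element of $H_1(K)$.

Let $\pi_0=x^1$, so that $v(\pi_0)$ is the least positive element $1$ of $\Gamma$. By Lemma 2, $\mathcal O_v=B_{\pi_0}$, which is $\exists$-definable with the parameter $\pi_0$. Moreover $y\notin\mathcal O_v$ means $v(y)\le-v(\pi_0)$ (and $y\neq 0$), so the complement of $\mathcal O_v$ is $\{y\ne0:(\pi_0y)^{-1}\in B_{\pi_0}\}$, again $\exists$-definable with parameter $\pi_0$. This proves part 3 of Theorem A. What is left is to remove the parameter.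

**Proposition 9.** $v_K$ is $\emptyset$-definable by a $\forall\exists\forall$-formula.

*Proof.* **Step 1: a test $\theta_n$ for parameters.** For $n\ge2$ let $\theta_n(\pi)$ express the following, with $B=B_\pi$:

1. $B$ is a valuation ring ($1\in B$; $B$ is closed under subtraction and multiplication; for all $x\ne0$, $x\in B$ or $x^{-1}\in B$), and $\frac12\in B$;
2. $\pi\ne0$, $\pi\in B$, $\pi^{-1}\notin B$, and for all $x\ne0$: $x\in B$ or $(\pi x)^{-1}\in B$;
3. for all $d\le n$ and all $a_0,\dots,a_{d-1},b\in B$, with $f=X^d+\sum_{i<d}a_iX^i$: if $f(b)/\pi\in B$, $f'(b)\ne0$ and $f'(b)^{-1}\in B$, then there is $x\in B$ with $f(x)=0$ and $(x-b)/\pi\in B$.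

Given 1, the maximal ideal of $B$ is $\{0\}\cup\{x^{-1}:x\notin B\}$, so 2 says that it is non-zero and generated by $\pi$. Hence $\theta_n(\pi)$ says that $B_\pi$ is an $n$-henselian valuation ring of residue characteristic $\ne2$ whose maximal ideal is generated by $\pi\ne0$; equivalently to the last condition, $\pi$ has least positive value. As membership in $B$ is existential, each clause is of the form $\forall(\exists\to\exists)$, $\forall\exists$, $\exists$ or $\forall$. So $\theta_n$ is equivalent to a $\forall\exists$-formula. Clearly $\theta_{n+1}\to\theta_n$.

**Step 2: for some $n\ge2$ nothing in $F$ passes the test.** Otherwise $F\models\exists\pi\,\theta_n(\pi)$ for all $n\geq 2$, and by compactness there are $E\equiv F$ and $\pi\in E$ satisfying all $\theta_n$. Then $B_\pi(E)$ is a henselian valuation ring of residue characteristic $\ne2$ with $\pi$ of least positive value, contradicting Lemma 8. Fix $n\ge2$ with $F\models\neg\exists\pi\,\theta_n(\pi)$.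

**Step 3: $\mathcal O_v=\bigcap\{B_\pi:\pi\in K,\ K\models\theta_n(\pi)\}$.** Since $B_{\pi_0}=\mathcal O_v$ is henselian of residue characteristic $0$, $\theta_n(\pi_0)$ holds; this gives "$\supseteq$". Conversely, let $K\models\theta_n(\pi)$ and let $y$ be the valuation with ring $B_\pi$. We must show $\mathcal O_v\subseteq\mathcal O_y$, so we exclude the two other possibilities.

Suppose $\mathcal O_v,\mathcal O_y$ are incomparable. Let $\mathcal O_z=\mathcal O_v\mathcal O_y$ be their smallest common overring. Then $v,y$ induce valuations $\bar v,\bar y$ on $Kz$ (if $\mathcal O_z=K$, then $Kz=K$). They are non-trivial since $\mathcal O_v,\mathcal O_y\ne\mathcal O_z$, and independent since a common overring pulls back to a common overring of $\mathcal O_v$ and $\mathcal O_y$ inside $\mathcal O_z$. If $\pi\in\mathfrak m_z$, then $\mathfrak m_y=\pi\mathcal O_y\subseteq\mathfrak m_z$, which is false because $\mathfrak m_z\subsetneq\mathfrak m_y$. So $z(\pi)=0$, and the image $\bar\pi$ generates the maximal ideal of $\mathcal O_{\bar y}$; that is, $\bar y(\bar\pi)$ is least positive. By weak approximation pick $e\in Kz$ with $\bar y(e-\bar\pi)>\bar y(\bar\pi)$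 and $\bar v(e-1)>0$. Then $\bar y(e)=\bar y(\bar\pi)$ is least positive, hence not divisible by $2$, so $e$ is not a square. But $\bar v$ is henselian by (H2), of residue characteristic $0$, so $e\in1+\mathfrak m_{\bar v}$ is a square. Contradiction.

Suppose $\mathcal O_y\subsetneq\mathcal O_v$. As before (with $v$ for $z$), $v(\pi)=0$, and $y$ induces on $F=Kv$ a valuation $\bar y$ of residue characteristic $\ne2$ with $\bar y(\bar\pi)$ least positive. It is $n$-henselian: lift a monic polynomial and an approximate root to $\mathcal O_y$ (the preimage of $\mathfrak m_{\bar y}$ in $\mathcal O_y$ is $\mathfrak m_y$), take a root there, and reduce. By Lemma 2, $B_{\bar\pi}(F)=\mathcal O_{\bar y}$. So $F\models\theta_n(\bar\pi)$, contradicting the choice of $n$.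

**Step 4: counting quantifiers.** By Step 3,
$$y\in\mathcal O_v\iff\forall\pi\,\bigl(\neg\theta_n(\pi)\ \vee\ \exists z\;1+\pi y^2=z^2\bigr).$$
Since $\neg\theta_n$ is an $\exists\forall$-formula, this is a $\forall\exists\forall$-formula. $\square$

## 11. An alternating chain of residue fields

It remains to construct the chain required by Lemma 3. Let $F_0=F$ and, for $i\ge0$,
$$M_i=H(F_i)\ \text{ with uniformizer }s_i\text{ of its valuation }v_{s_i},\qquad F_{i+1}=T(M_i)=\Phi(F_i).$$
So $F_0\subseteq M_0\subseteq F_1\subseteq M_1\subseteq\cdots$, and all $F_i\cong F$ by Proposition 7.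

The obvious chain $F_0((x^\Gamma))\subseteq M_0((x^\Gamma))\subseteq F_1((x^\Gamma))\subseteq\cdots$, with $v_x$ at even places and the composite of $v_x$ with $v_{s_i}$ at odd places, has no alternating element. If $b=cx^\gamma+\cdots$ with $0\neq c\in F_0$, then the composite gives $b$ the value $(\gamma,0)$, because $v_{s_i}$ is trivial on $F_i\supseteq F_0$; so $b$ lies in the valuation ring at odd places exactly if it does at even places. The remedy is to insert a divisible layer $r$ between $x$ and $s_i$, already present at the start. At even places $r$ is a constant of the residue field; at odd places the valuation must pass through $r$ in order to reach $s_i$. Put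
$$K_{2i}=F_i((r^{\mathbb Q}))((x^\Gamma)),\qquad K_{2i+1}=M_i((r^{\mathbb Q}))((x^\Gamma)),$$
so $K_0\subseteq K_1\subseteq K_2\subseteq\cdots$, and define

* $v_{2i}=v_x$ on $K_{2i}$;
* $v_{2i+1}=$ the composite of $v_x$, $v_r$, $v_{s_i}$ on $K_{2i+1}$.

**Proposition 10.** For all $m$: $(K_m,v_m)\equiv(K,v_K)$ and $K_m\preceq_\exists K_{m+1}$. The element $a=r^{-1}\in K_0$ lies in $\mathcal O_{v_m}$ if and only if $m$ is even.

*Proof.* **Step 1: elementary equivalence.** All $v_m$ are henselian of residue characteristic $0$. The valuation $v_{2i}$ has value group $\Gamma$ and residue field $F_i((r^{\mathbb Q}))\cong F((t^{\mathbb Q}))\equiv F$. The valuation $v_{2i+1}$ has residue field $F_i\cong F$ and value group $\Gamma\times\mathbb Q\times\mathbb Z$. Since $\mathbb Q\times\mathbb Z$ is a $\mathbb Z$-group, $\mathbb Q\times\mathbb Z\equiv\mathbb Z$ by (G2), so by (G3) and (1)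
$$\Gamma\times(\mathbb Q\times\mathbb Z)\equiv\Gamma\times\mathbb Z\cong\Gamma .$$
Now AKE gives $(K_m,v_m)\equiv(K,v_K)$ for all $m$.

**Step 2: $K_{2i}\preceq_\exists K_{2i+1}$.** We make the discrete layer divisible, where AKE applies, and use the sandwich principle. Let $P=F_i((s_i^{\mathbb Q}))\supseteq F_i((s_i))\supseteq M_i$. The composite of $v_r$ with $v_{s_i}$ on $P((r^{\mathbb Q}))$ is henselian with residue field $F_i$ and value group $\mathbb Q\times\mathbb Q$. On $F_i((r^{\mathbb Q}))$ it restricts to $v_r$, with residue field $F_i$ and value group $\mathbb Q\times0$. By (G1), $\mathbb Q\times0\preceq\mathbb Q\times\mathbb Q$, so AKE gives $F_i((r^{\mathbb Q}))\preceq P((r^{\mathbb Q}))$. AKE for $v_x$, with the same value group $\Gamma$ on both sides, gives $K_{2i}\preceq P((r^{\mathbb Q}))((x^\Gamma))$. As $K_{2i}\subseteq K_{2i+1}\subseteq P((r^{\mathbb Q}))((x^\Gamma))$, the claim follows.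

**Step 3: $K_{2i+1}\preceq_\exists K_{2i+2}$.** Here we put $T(M_i)$ inside a field that is henselian over the discrete layer. Write $M=M_i$, $N_0=M$, $N_n=N_{n-1}((t_n^{\mathbb Q}))$, $N_\infty=\bigcup_nN_n$. By induction $T_n(M)\subseteq T_{n-1}(M)((t_n^{\mathbb Q}))\subseteq N_n$, so $T(M)\subseteq N_\infty$. Let $y_n$ be the composite of $v_{t_n},\dots,v_{t_1},v_{s_i}$ on $N_n$. It is henselian with residue field $F_i$ and value group $\mathbb Q^n\times\mathbb Z$. Since $v_{t_n}$ is trivial on $N_{n-1}$ with residue map the identity there, $y_n$ extends $y_{n-1}$, and $\mathbb Q^{n-1}\times\mathbb Z$ is embedded as the convex subgroup $0\times\mathbb Q^{n-1}\times\mathbb Z$. So the union of the $y_n$ is a henselian valuation on $N_\infty$ extending $v_{s_i}$ on $M$. It has the same residue field $F_i$, and its value group $G$ contains $\mathbb Z=v_{s_i}M$ as a convex subgroup with $G/\mathbb Z$ divisible. So $G$ is a $\mathbb Z$-group with the same least positive element as $\mathbb Z$, and $\mathbb Z\preceq G$ by (G2). By AKE, $M\preceq N_\infty$. Two more applications of AKE, for $v_r$ and then for $v_x$, give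
$$K_{2i+1}=M((r^{\mathbb Q}))((x^\Gamma))\preceq N_\infty((r^{\mathbb Q}))((x^\Gamma)).$$
As $K_{2i+1}\subseteq K_{2i+2}=T(M)((r^{\mathbb Q}))((x^\Gamma))\subseteq N_\infty((r^{\mathbb Q}))((x^\Gamma))$, the claim follows.

**Step 4: alternation.** In $K_{2i}$ the element $a=r^{-1}$ is a non-zero constant for $v_x$, so $v_{2i}(a)=0$ and $a\in\mathcal O_{v_{2i}}$. In $K_{2i+1}$ we have $v_{2i+1}(a)=(0,-1,0)<0$, so $a\notin\mathcal O_{v_{2i+1}}$. $\square$

**Proof of Theorem A.** Take $F$ from Section 8 and $K=F((x^\Gamma))$. By Section 10, $v_K=v_x$ and $Kv_K=F$; by Proposition 7, $F$ has characteristic $0$, is not separably closed, and $F\equiv F((t^{\mathbb Q}))$, which is henselian. Part 1 is Proposition 9. Part 2 follows from Proposition 10 and Lemma 3. Part 3 was shown before Proposition 9. $\square$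

So the statement in the problem is false: this $v_K$ is $\emptyset$-definable, its residue field has characteristic $0$ and is elementarily equivalent to a henselian field, and $v_K$ is neither $\emptyset$-$\forall\exists$- nor $\emptyset$-$\exists\forall$-definable. By known result 2 of Section 3, $G_F$ is necessarily not small for this $F$. Hence the smallness hypothesis in that result cannot be dropped, even if one only asks for "$\forall\exists$ or $\exists\forall$".
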